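# Punctured tori: a universal covering that is elliptic over a manifold that carries no nontrivial spray

## 1. The covering $\mathbb C^n\setminus X\to T\setminus A$

Let $n\ge 3$, let $\Lambda\subset\mathbb C^n$ be a lattice (a discrete subgroup isomorphic to $\mathbb Z^{2n}$ which spans $\mathbb C^n$ over $\mathbb R$), and let $T=\mathbb C^n/\Lambda$ be the corresponding complex torus. Remove from $T$ a nonempty finite set $A$. Upstairs this removes the preimage $X\subset\mathbb C^n$ of $A$, a finite union of translates of $\Lambda$. Put
$$Y=T\setminus A,\qquad Y'=\mathbb C^n\setminus X .$$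
The set $X$ is closed and discrete, and its points have real codimension $2n\ge 4$. A disc (a $2$-dimensional object) that fills a loop in $\mathbb C^n$ can be pushed off $X$, so $Y'$ is simply connected. Hence $Y'\to Y$ is the universal covering of $Y$, with deck group $\Lambda$ acting by translations.

The two sides behave in opposite ways.

* Upstairs, the only thing that matters about $X$ is how it sits in $\mathbb C^n$ up to holomorphic automorphisms, and an automorphism need not respect $\Lambda$. We shall find one that carries $X$ onto $\mathbb Z\times\{0\}\subset\mathbb C\times\mathbb C^{n-1}$. The complement of that set has many complete holomorphic vector fields.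
* Downstairs, everything must be $\Lambda$-periodic. If $T$ is chosen suitably, then a family of holomorphic motions of $Y$ that starts at the identity, parametrized by the fibers of *any* holomorphic vector bundle, is constant.

This covering answers a question on ellipticity in the sense of Gromov, which we now state.

## 2. Sprays and the problem of descending them

**Definition (spray, elliptic manifold).** Let $Y$ be a complex manifold. A *spray* on $Y$ is a holomorphic map $s:E\to Y$ from the total space of a holomorphic vector bundle $\pi:E\to Y$ such that $s(0_y)=y$ for all $y\in Y$, where $0_y$ is the zero of the fiber $E_y$. It is *dominating* if for every $y$ the differential of $s|_{E_y}:E_y\to Y$ at $0_y$ maps $E_y$ onto $T_yY$. It is *trivial* if $s=\pi$. The manifold $Y$ is *elliptic* if it has a dominating spray.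

**Example 1.** On a torus $T$, the map $T\times\mathbb C^n\to T$, $(y,v)\mapsto y+v \bmod \Lambda$, is a dominating spray. So $T$ is elliptic.

**Example 2.** Let $V_1,\dots,V_m$ be complete holomorphic vector fields on $Y$ with flows $\phi^1_t,\dots,\phi^m_t$, $t\in\mathbb C$. Then
$$Y\times\mathbb C^m\to Y,\qquad (x,t)\mapsto \phi^1_{t_1}\circ\cdots\circ\phi^m_{t_m}(x)$$
is a spray. Its fiber differential at $0_x$ sends the $k$-th standard basis vector to $V_k(x)$. So it is dominating as soon as $V_1,\dots,V_m$ span every tangent space.

**Example 3.** If $X\subset\mathbb C$ has at least two points, then $\mathbb C\setminus X$ is not elliptic. A dominating spray, restricted to a complex line in a fiber on which its differential is nonzero, would give a nonconstant entire function omitting at least two values. This contradicts Picard's little theorem. So the example of Section 1 needs $n>1$.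

Now let $Y$ be a connected complex manifold and $Y'\to Y$ a Galois covering with deck group $G'$, with the complex structure lifted from $Y$. Two facts are known. If $Y$ is elliptic, then $Y'$ is elliptic. And $Y$ is elliptic if and only if $Y'$ is $G'$-elliptic, meaning that there is a dominating spray $s:E'\to Y'$ where $E'$ is a holomorphic $G'$-vector bundle and $s$ is $G'$-equivariant. The question, from Frank Kutzschebauch, Finnur Larusson, Gerald W. Schwarz, "Gromov's Oka principle for equivariant maps", arXiv:1912.07129 (2019), is whether the converse of the first fact holds: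

> If $Y'$ is elliptic, must $Y$ be elliptic?

The sensible first attempt at a proof is to make a spray $s':E'\to Y'$ equivariant. Each $g\in G'$ turns $s'$ into another spray, on the bundle with fiber $E'_{g^{-1}y}$ over $y$, given by $v\mapsto g\cdot s'(v)$. One would like to combine all of these. Already for finite $G'$ this meets an obstacle: sprays are combined by composing them one after the other, which requires an ordering of $G'$, and deck transformations permute the order. For infinite $G'$, such as $\Lambda$, there is the further obstacle that the sum of all translated bundles has infinite rank. This proves nothing yet, but it suggests looking for a counterexample with infinite deck group. The answer to the question is no.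

## 3. The theorems

**Definition (condition (H)).** A complex torus $T=\mathbb C^n/\Lambda$ satisfies (H) if
$$H^{2p}(T,\mathbb Q)\cap H^{p,p}(T)=0\qquad\text{for all }0<p<n .$$

Constant-coefficient forms on $\mathbb C^n$ represent all of $H^\bullet(T,\mathbb C)$, and $H^{a,b}(T)$ consists of the classes of constant forms of type $(a,b)$. Condition (H) says that, apart from degrees $0$ and $2n$, a constant form with rational periods is never of pure type $(p,p)$ unless it is zero. A product $T=C\times T_1$ of an elliptic curve and a torus of dimension $n-1$ does not satisfy (H) when $n\ge2$. If $\alpha$ is the pullback of a constant $(1,1)$-form on $C$ with integral $1$, then $[\alpha]$ is a nonzero integral class of type $(1,1)$.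

**Theorem A.** Let $n\ge3$.

1. There exist $n$-dimensional complex tori satisfying (H).
2. For every torus $T=\mathbb C^n/\Lambda$ and every nonempty finite $A\subset T$, with preimage $X\subset\mathbb C^n$, the manifold $Y'=\mathbb C^n\setminus X$, which is the universal covering of $Y=T\setminus A$, is elliptic.
3. If $T$ satisfies (H) and $A\subset T$ is finite and nonempty, then every spray on $Y=T\setminus A$ is trivial. In particular $Y$ is not elliptic.

Hence "$Y'$ elliptic $\Rightarrow$ $Y$ elliptic" is false, with counterexamples in every dimension $n\ge3$.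

**Theorem B.**

1. There is a counterexample with $G'\cong\mathbb Z$.
2. In Theorem A(3), every finite connected covering of $Y$ also has only trivial sprays, and every $\Lambda$-equivariant spray on the elliptic manifold $Y'$ is trivial. For $T$ satisfying (H) and $A\subset T$ finite, $T\setminus A$ is elliptic if and only if $A=\varnothing$.
3. The implication "$Y'$ elliptic $\Rightarrow$ $Y$ elliptic" is true if $\dim Y=1$ or $Y$ is Stein.

The case $\dim Y=2$ and the case of finite $G'$ are not settled by what follows.

## 4. The displacement of a spray, and sprays from trivial bundles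

We begin with the simplest sprays on $T\setminus A$. They show both the mechanism of Theorem A(3) and the point where more is needed.

**The displacement.** Let $s:E\to Y=T\setminus A$ be a spray with projection $\pi$. With the group law of $T$, the map $s-\pi:E\to T$ is holomorphic and equals $0$ on the zero section. The total space $E$ is connected and retracts onto the zero section, so $s-\pi$ induces the trivial map on $\pi_1$. It therefore lifts to a holomorphic map $\sigma:E\to\mathbb C^n$, which we normalize to be $0$ at one point of the zero section. On the zero section $\sigma$ takes values in the discrete set $\Lambda$, so it is $0$ there. Thus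
$$s(y,v)=y+\sigma(y,v)\bmod\Lambda,\qquad \sigma(0_y)=0 . \tag{1}$$
If $\sigma\equiv0$, then $s=\pi$.

**The case of a trivial bundle.** Let $E=Y\times\mathbb C^k$, with $T$ any torus of dimension $n\ge2$ and $A\neq\varnothing$. For fixed $v$, the map $\sigma(\cdot,v):T\setminus A\to\mathbb C^n$ extends to $T$ by Hartogs. Since $T$ is compact, it is a constant $c(v)$. Fix $a\in A$. For small $v$ the point $y=a-c(v)\bmod\Lambda$ is close to $a$, so either $y=a$ or $y\in Y$. In the second case $s(y,v)=a\notin Y$, which is impossible. So $c(v)=0$ for small $v$, hence for all $v$, and the spray is trivial.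

In particular, by Example 2, $T\setminus A$ has no nonzero complete holomorphic vector field.

**Where this stops.** For a general bundle $E$ there are two difficulties. First, $E$ lives on $T\setminus A$ and need not, a priori, extend across $A$. Second, even if $E$ extends to a bundle $\bar E$ on $T$, the homogeneous parts of $\sigma$ along the fibers are sections of $S^j\bar E^*\otimes\mathbb C^n$. Evaluating at $a$ will show that these sections vanish at $a$. A *function* on $T$ that vanishes at a point is zero, but a *section of a bundle* need not be. For example, on $T=C\times T_1$ with $C$ an elliptic curve, the pullback of $\mathcal O_C(2p)$ has two linearly independent sections by Riemann–Roch, and some nonzero combination of them vanishes at a given point $a$.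

So we need tori on which every vector bundle has the property that a section with one zero is identically zero. Condition (H) yields this (Lemma 5 below). We first do the work upstairs, which needs no condition on $T$.

## 5. Straightening a periodic set: $\mathbb C^n\setminus X$ is elliptic

We move $X$ onto $\mathbb Z\times\{0\}$ by an automorphism. A standard way to move a discrete set onto a line is by two shears. If the projection $P:X\to\mathbb C^{n-1}$ that forgets the first coordinate is injective with closed discrete image, we may prescribe the first coordinate by a shear $(w_1,w'')\mapsto(w_1+F(w''),w'')$, and then kill the remaining coordinates by a shear $(w_1,w'')\mapsto(w_1,w''+G(w_1))$.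

No linear projection will do. If $P:\mathbb C^n\to\mathbb C^{n-1}$ is linear and injective on $\Lambda$, then $P(\Lambda)$ is a subgroup of $\mathbb R^{2n-2}$ of rank $2n$. A discrete subgroup of $\mathbb R^{2n-2}$ has rank at most $2n-2$. So $P(\Lambda)$ is not discrete, and $F$ cannot be prescribed by interpolation.

The remedy is to first stretch one coordinate by a factor $e^{g(z_1)}$ that is huge at the points of $X$ with $|z_1|$ large. An entire $g$ cannot have large real part everywhere: if $\operatorname{Re} g\ge0$ on $\mathbb C$, then $e^{-g}$ is bounded, hence constant. But we can choose the coordinate $z_1$ so that $z_1(X)$ lies on a discrete family of vertical lines, and on such a family there is no obstruction. This is Lemma 1. It uses *Mergelyan's theorem*: if $K\subset\mathbb C$ is compact with connected complement, every continuous function on $K$ that is holomorphic in the interior of $K$ is a uniform limit of polynomials on $K$.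

**Lemma 1.** Let $\Xi\subset\mathbb R$ be closed and discrete, $\mathcal A=\{z\in\mathbb C:\operatorname{Re}z\in\Xi\}$, and $\varphi:[0,\infty)\to\mathbb R$ continuous. There is an entire function $g$ with $\operatorname{Re}g(z)\ge\varphi(|z|)$ for all $z\in\mathcal A$.

**Proof.** Let $D_j=\{|z|\le j\}$ and $K_j=D_j\cup(\mathcal A\cap D_{j+1})$ for $j\ge0$.

**Step 1: $K_j$ is admissible for Mergelyan's theorem.** Let $w\notin K_j$ with $|w|\le j+1$. Then $j<|w|$ and $\operatorname{Re}w\notin\Xi$. Move $w$ vertically away from the real axis. The real part does not change, so the point stays off $\mathcal A$. The modulus increases, so the point stays off $D_j$. It thus stays in $\mathbb C\setminus K_j$ until it reaches $\{|z|>j+1\}$, a connected subset of $\mathbb C\setminus K_j$. So $\mathbb C\setminus K_j$ is connected. Outside $D_j$ the set $K_j$ is contained in finitely many line segments, so the interior of $K_j$ is that of $D_j$ (empty if $j=0$).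

**Step 2: inductive construction.** We construct polynomials $g_j$ with
$$\operatorname{Re}g_j(z)>\varphi(|z|)+2^{-j}\ \text{ on }\mathcal A\cap D_j,\qquad |g_{j+1}-g_j|<2^{-j-1}\ \text{ on }D_j. \tag{2}$$
Let $g_0$ be a large constant. Given $g_j$, put
$$f=g_j\ \text{ on }D_j,\qquad f=g_j+M_j(|z|-j)\ \text{ on }\mathcal A\cap(D_{j+1}\setminus D_j),$$
with a constant $M_j\ge0$ to be chosen. The two definitions agree on $|z|=j$, so $f$ is continuous on $K_j$, and it is holomorphic in the interior. The set
$$\{z\in\mathcal A\cap D_{j+1}:\ |z|\ge j,\ \operatorname{Re}g_j(z)\le\varphi(|z|)+2^{-j}\}$$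
is compact and, by (2), does not meet $\{|z|=j\}$. So $|z|\ge j+\eta$ on it for some $\eta>0$. On this set $M_j(|z|-j)\ge M_j\eta$, so for $M_j$ large we get $\operatorname{Re}f>\varphi(|z|)+2^{-j}$ there. At the other points of $\mathcal A\cap D_{j+1}$ this inequality already holds for $g_j$. So it holds on all of $\mathcal A\cap D_{j+1}$. By Mergelyan there is a polynomial $g_{j+1}$ with $|g_{j+1}-f|<2^{-j-1}$ on $K_j$. Then $\operatorname{Re}g_{j+1}>\varphi+2^{-j}-2^{-j-1}=\varphi+2^{-j-1}$ on $\mathcal A\cap D_{j+1}$, and $|g_{j+1}-g_j|<2^{-j-1}$ on $D_j$.

**Step 3: limit.** By (2) the $g_j$ converge uniformly on compact sets to an entire function $g$. At $z\in\mathcal A\cap D_j$ we have $\operatorname{Re}g_k(z)>\varphi(|z|)$ for all $k\ge j$, so $\operatorname{Re}g(z)\ge\varphi(|z|)$. $\square$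

**Lemma 2.** There is $\Phi\in\operatorname{Aut}(\mathbb C^n)$ with $\Phi(X)=\mathbb Z\times\{0\}\subset\mathbb C\times\mathbb C^{n-1}$.

**Proof.** Write $X=\bigcup_i(a_i+\Lambda)$, a finite union.

**Step 1: coordinates.** We choose $z_1$ with $z_1(X)$ on discrete vertical lines, $z_2$ to be stretched, and $z_3$ to keep $X$ injectively visible. Let $u\neq0$ be a real-linear functional on $\mathbb C^n$ with $u(\Lambda)\subset\mathbb Z$, and let $z_1(x)=u(x)-iu(ix)$, the complex-linear functional with $\operatorname{Re}z_1=u$. Then $\operatorname{Re}z_1(X)\subset\Xi:=\bigcup_i(u(a_i)+\mathbb Z)$, which is closed and discrete. Choose linear functionals $z_2,z_3$ such that $z_1,z_2,z_3$ are independent, $z_2(x)\ne0$ for $x\in X\setminus\{0\}$, and $z_3$ is injective on $X$. This is possible: $z_2$ must avoid the line spanned by $z_1$ and the subspaces $\{z_2(x)=0\}$, while $z_3$ must avoid the span of $z_1,z_2$ (a proper subspace as $n\ge3$) and the subspaces $\{z_3(x-x')=0\}$, $x\ne x'$ in $X$. These are countably many proper subspaces of the dual space, and they do not cover it. Complete to linear coordinates $z_1,\dots,z_n$.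

**Step 2: the stretching.** For $j\ge1$ let $\delta_j\in(0,1]$ be the minimum of $1$ and of the numbers $|z_2(x)|$ with
$$x\in X\setminus\{0\},\quad |z_1(x)|\le j+1,\quad |z_i(x)|\le j+1\ (3\le i\le n).$$
Only finitely many such $x$ have $|z_2(x)|\le1$, because then all coordinates are bounded. So the minimum exists and is positive. Choose $\varphi$ continuous with $\varphi\ge\log(j/\delta_j)$ on $[j,j+1]$ for all $j\ge1$, and take $g$ from Lemma 1 for this $\Xi$ and $\varphi$. Put
$$w_1=z_1,\qquad w_2=e^{g(z_1)}z_2,\qquad w_i=z_i\ (i\ge3),$$
an automorphism of $\mathbb C^n$, and $P=(w_2,\dots,w_n)$.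

**Step 3: $P|_X$ is injective and proper.** It is injective because $w_3=z_3$ is. For properness let $R\ge1$ and let $x\in X\setminus\{0\}$ satisfy $|w_i(x)|\le R$ for all $i\ge2$. Put $j=\lfloor|z_1(x)|\rfloor$. Suppose $j>R$. Then $j\ge 1$, $|z_1(x)|\le j+1$, and $|z_i(x)|=|w_i(x)|\le j+1$ for $i\ge3$, so $|z_2(x)|\ge\delta_j$. Since $z_1(x)\in\mathcal A$, we have $\operatorname{Re}g(z_1(x))\ge\varphi(|z_1(x)|)\ge\log(j/\delta_j)$, so
$$|w_2(x)|\ge\frac{j}{\delta_j}\,\delta_j=j>R,$$
a contradiction. Hence $j\le R$ and $|z_1(x)|<R+1$. Then $|z_2(x)|\le R\max_{|\zeta|\le R+1}e^{-\operatorname{Re}g(\zeta)}$. All coordinates of $x$ are bounded in terms of $R$, so there are only finitely many such $x$.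

**Step 4: two shears.** By Step 3, $P(X)$ is closed and discrete in $\mathbb C^{n-1}$. We use interpolation (a consequence of Cartan's Theorem B): every function on a closed discrete subset of $\mathbb C^m$ extends to an entire function. Let $k:X\to\mathbb Z$ be a bijection. Choose $F$ entire on $\mathbb C^{n-1}$ with $F(P(x))=k(x)-z_1(x)$ for $x\in X$; this is well defined since $P|_X$ is injective. The shear $(w_1,w'')\mapsto(w_1+F(w''),w'')$ takes the image of $x$ to $(k(x),P(x))$. Choose $G:\mathbb C\to\mathbb C^{n-1}$ entire with $G(k(x))=-P(x)$. The shear $(w_1,w'')\mapsto(w_1,w''+G(w_1))$ takes $(k(x),P(x))$ to $(k(x),0)$. So the composition $\Phi$ maps $X$ onto $\mathbb Z\times\{0\}$. $\square$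

**Proof of Theorem A(2).** By Lemma 2 it suffices to show that $M=\mathbb C^n\setminus(\mathbb Z\times\{0\})$ is elliptic. We do this with complete vector fields that vanish on $\mathbb Z\times\{0\}$.

**Step 1: the fields.** Let $h(\zeta)=\sin\pi\zeta$. For $2\le i,j\le n$, $i\neq j$, and $c\in\{1,\sqrt2\}$ consider
$$x_j\partial_1,\qquad h(x_1)\partial_j,\qquad x_i\partial_j,\qquad V_{c,j}=h(x_1+cx_j)\,(c\,\partial_1-\partial_j).$$
Each has the form $fv$ with $v$ a constant field and $v(f)=0$; for the last, $(c\partial_1-\partial_j)(x_1+cx_j)=c-c=0$. So $f$ is constant along the lines in direction $v$, and the field is complete with flow $x\mapsto x+tf(x)v$. Each field vanishes on $\mathbb Z\times\{0\}$.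

**Step 2: they span $T_xM$ at every $x\in M$.** Write $x''=(x_2,\dots,x_n)$.

* If $x''=0$, then $x_1\notin\mathbb Z$, so $h(x_1)\ne0$. The $h(x_1)\partial_j$ give $\partial_2,\dots,\partial_n$, and $V_{1,2}=h(x_1)(\partial_1-\partial_2)$ then gives $\partial_1$.
* If $x''\ne0$, some $x_j\partial_1$ is nonzero and gives $\partial_1$. If $x_1\notin\mathbb Z$, the $h(x_1)\partial_j$ give the rest. If $x_1\in\mathbb Z$, let $j\ge2$. When $x_j\neq0$, the numbers $x_j$ and $\sqrt2x_j$ are not both integers, so $h(x_1+cx_j)\ne0$ for some $c\in\{1,\sqrt2\}$, and $V_{c,j}$ gives $\partial_j$ modulo $\partial_1$. When $x_j=0$, some $x_i\ne0$ with $i\ge2$, $i\ne j$, and $x_i\partial_j$ gives $\partial_j$.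

**Step 3: the spray.** The flows fix $\mathbb Z\times\{0\}$ pointwise, so they preserve $M$. By Example 2, composing them gives a dominating spray $M\times\mathbb C^m\to M$. $\square$

## 6. Tori without rational classes of type $(p,p)$

**Proof of Theorem A(1).** The plan is to fix the lattice $\mathbb Z^{2n}\subset\mathbb R^{2n}$ and vary the complex structure. Each rational class is of type $(p,p)$ only on a thin set of structures, and there are countably many classes.

**Step 1: type $(p,p)$ as a linear equation in $J$.** Fix a complex structure $J_0$ on $\mathbb R^{2n}$ and let $\mathcal J_0=\{gJ_0g^{-1}:g\in GL^+(2n,\mathbb R)\}$, a connected real-analytic manifold. For $X\in\mathfrak{gl}(2n,\mathbb R)$ let $D_X$ act on $\Lambda^\bullet(\mathbb R^{2n})^*$ as a derivation: $(D_X\alpha)(v_1,\dots,v_m)=\sum_i\alpha(v_1,\dots,Xv_i,\dots,v_m)$. For a complex structure $J$, a covector of type $(1,0)$ satisfies $\xi\circ J=i\xi$. So $D_J$ acts on $(a,b)$-forms as multiplication by $i(a-b)$. Hence $\alpha\in\Lambda^{2p}(\mathbb R^{2n})^*$ has type $(p,p)$ with respect to $J$ if and only if $D_J\alpha=0$.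

**Step 2: the bad set of one class is nowhere dense.** Let $0\ne\alpha\in\Lambda^{2p}(\mathbb Q^{2n})^*$, $0<p<n$, and $Z_\alpha=\{J\in\mathcal J_0:D_J\alpha=0\}$, a closed real-analytic subset. Suppose it has interior. By the identity theorem $Z_\alpha=\mathcal J_0$. Let $V$ be the linear span of $\mathcal J_0$. Since $J^2=-1$ and $J$ is real, the eigenvalues $\pm i$ of $J$ have equal multiplicity, so $\operatorname{tr}J=0$ and $V\subset\mathfrak{sl}(2n,\mathbb R)$. Moreover $V$ is nonzero and invariant under conjugation by $GL^+(2n,\mathbb R)$. Differentiating along $\exp(tX)$ gives $[X,V]\subset V$ for all $X$, so $V$ is a nonzero ideal of the simple Lie algebra $\mathfrak{sl}(2n,\mathbb R)$, and $V=\mathfrak{sl}(2n,\mathbb R)$. As $D_X\alpha$ is linear in $X$, it vanishes for every traceless $X$. For $X=\operatorname{diag}(x_1,\dots,x_{2n})$ with trace $0$ and $\alpha=\sum_I\alpha_Ie^I$ this reads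
$$\Big(\sum_{i\in I}x_i\Big)\alpha_I=0\qquad\text{for all }I,\ |I|=2p .$$
Since $I$ is a proper nonempty subset of $\{1,\dots,2n\}$, we may take $x_i=1/|I|$ for $i\in I$ and $x_i=-1/(2n-|I|)$ otherwise. This gives $\alpha_I=0$ for every $I$, a contradiction.

**Step 3: Baire.** There are countably many $\alpha$, so there is $J\in\mathcal J_0\setminus\bigcup_\alpha Z_\alpha$. Then $(\mathbb R^{2n},J)/\mathbb Z^{2n}$ satisfies (H), because its rational cohomology is $\Lambda^\bullet(\mathbb Q^{2n})^*$. $\square$

**Consequence (finite analytic subsets).** If $T$ satisfies (H), then every proper analytic subset of $T$ is finite.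

**Proof.** Let $Z\subset T$ be irreducible analytic of dimension $d$, $0<d<n$. It has an integral class $[Z]\in H^{2n-2d}(T)$ with $\int_T[Z]\cup[\beta]=\int_Z\beta$. The right side is $0$ for $\beta$ of any type other than $(d,d)$, so $[Z]$ has type $(n-d,n-d)$. It is nonzero, because $\int_Z\omega^d>0$ for a Kähler form $\omega$. This contradicts (H) with $p=n-d$. So all components of a proper analytic subset are points, and there are finitely many because $T$ is compact. $\square$

## 7. A unitary flat line bundle inside every reflexive sheaf

From now on $T=\mathbb C^n/\Lambda$ with $n\ge3$ satisfies (H). Choose linear coordinates $z_1,\dots,z_n$ on $\mathbb C^n$ and put $\omega=i\sum_adz_a\wedge d\bar z_a$, a Kähler form on $T$.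

**Sheaves.** A coherent sheaf $F$ on a manifold is *torsion-free* if $F\to F^{**}$ is injective, and *reflexive* if it is an isomorphism. Its singular set $\operatorname{Sing}F$ is where it is not locally free. A subsheaf $F_1\subset F$ is *saturated* if $F/F_1$ is torsion-free. The saturation of $F_1$, the kernel of $F\to(F/F_1)/\text{torsion}$, has the same rank as $F_1$. We use these standard facts about reflexive sheaves on manifolds:

* the singular set has codimension at least $3$;
* saturated subsheaves of reflexive sheaves are reflexive, and duals are reflexive;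
* a torsion-free sheaf $Q$ embeds in $Q^{**}$;
* an isomorphism of reflexive sheaves off an analytic set of codimension at least $2$ extends to an isomorphism.

**Example 4.** In dimension $n\ge2$ the ideal sheaf of a point is torsion-free but not reflexive; its double dual is $\mathcal O$. In $\mathbb C^3$, let $K$ be the kernel of $\mathcal O^3\to\mathcal O$, $(f_1,f_2,f_3)\mapsto\sum z_if_i$. It is saturated in $\mathcal O^3$, hence reflexive, and has rank $2$. By exactness of the Koszul complex $0\to\mathcal O\to\mathcal O^3\to K\to0$, where the first map is given by $(z_1,z_2,z_3)$ up to signs and vanishes at $0$, the space $K\otimes\mathbb C_0$ has dimension $3\ne2$. So $K$ is not locally free at $0$: reflexive sheaves do have point singularities in dimension $3$. That they have none on $T$ (Lemma 4) is a global statement.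

**Flat line bundles.** A character $\chi:\Lambda\to U(1)$ defines a *unitary flat line bundle* $(\mathbb C^n\times\mathbb C)/\Lambda$, where $\lambda$ acts by $(z,v)\mapsto(z+\lambda,\chi(\lambda)v)$. It has local holomorphic frames of norm $1$.

**Metrics.** Write $\Lambda_\omega$ for the contraction of $(1,1)$-forms with $\omega$, so that $\alpha\wedge\frac{\omega^{n-1}}{(n-1)!}=(\Lambda_\omega\alpha)\frac{\omega^n}{n!}$. A torsion-free $F$ is *$\omega$-stable* if every coherent subsheaf of rank strictly between $0$ and $\operatorname{rank}F$ has slope (degree with respect to $\omega$ divided by rank) smaller than that of $F$. We use Theorem 3 of Bando–Siu, "Stable sheaves and Einstein–Hermitian metrics", 1994: an $\omega$-stable reflexive sheaf $F$ on a compact Kähler manifold $(M,\omega)$ admits an admissible Hermitian–Einstein metric. This is a smooth Hermitian metric on the bundle $F|_{M\setminus\operatorname{Sing}F}$ whose Chern curvature $R$ satisfies $\int|R|^2<\infty$ and $\sqrt{-1}\Lambda_\omega R=\mu\,\mathrm{Id}$ with $\mu$ constant.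

**Lemma 3.** Every nonzero reflexive sheaf $F$ on $T$ contains a saturated subsheaf isomorphic to a unitary flat line bundle.

The model is the compact smooth case. There, for a stable bundle with Hermitian–Einstein metric, $c_1=0$ gives $\mu=0$, and then $\mathrm{ch}_2=0$ gives $R=0$, because a Chern–Weil integral equals a positive multiple of $\int|R|^2$. Condition (H) kills rational classes of type $(1,1)$ and $(2,2)$. The exact difficulty is that the stable sheaf we find may be singular at points. The curvature forms then live on a noncompact manifold $U=T\setminus S$. We must show that their integrals still compute classes on $T$ and that those classes are of type $(q,q)$.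

**Proof.**

**Step 1: a stable subsheaf and its metric.** $F$ is torsion-free, so it has positive rank. Choose a coherent subsheaf $F_1\subset F$ of minimal positive rank $r$ and replace it by its saturation. Then $F_1$ is reflexive. By minimality it has no coherent subsheaf of rank strictly between $0$ and $r$, so it is (vacuously) $\omega$-stable. Let $S=\operatorname{Sing}F_1$, a finite set by Section 6, let $U=T\setminus S$, and let $R$ be the curvature of an admissible Hermitian–Einstein metric on $F_1|_U$.

**Step 2: characteristic forms on $U$ and classes on $T$.** Put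
$$\Theta_1=\tfrac{i}{2\pi}\operatorname{tr}R,\qquad\Theta_2=\tfrac12\left(\tfrac i{2\pi}\right)^2\operatorname{tr}(R\wedge R).$$
These are closed forms on $U$ of types $(1,1)$ and $(2,2)$, and they are integrable because $|\Theta_q|\le C(1+|R|^2)$. They represent the rational classes $c_1(F_1|_U)$ and $\mathrm{ch}_2(F_1|_U)$. By excision $H^j(T,U;\mathbb Q)=0$ for $j\neq2n$, so $H^j(T,\mathbb Q)\to H^j(U,\mathbb Q)$ is an isomorphism for $j\le2n-2$. Since $n\ge3$, this includes $j=2$ and $j=4$. Let $\kappa_q\in H^{2q}(T,\mathbb Q)$ correspond to $[\Theta_q]$, $q=1,2$.

**Step 3: the integrals see no boundary term at $S$.** We claim that for $q=1,2$ and every constant-coefficient form $\beta$ on $T$ of degree $2n-2q$,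
$$\int_T\kappa_q\cup[\beta]=\int_U\Theta_q\wedge\beta. \tag{3}$$
The idea is to make $\beta$ vanish near $S$ by subtracting an exact form whose primitive is $O(|x|)$. Near $p\in S$ let $x$ be affine real coordinates centered at $p$ and $e$ the Euler field $\sum x_i\partial_{x_i}$. Put $k=2n-2q>0$ and $\eta=\frac1k\iota_e\beta$. As $\beta$ is constant of degree $k$, $d\eta=\frac1kL_e\beta=\beta$, and $|\eta|\le C|x|$. Let $\chi$ be a cutoff function equal to $1$ near $S$ and supported in small disjoint balls about $S$. Then $\beta_0=\beta-d(\chi\eta)$ is closed, has compact support in $U$, and is cohomologous to $\beta$ on $T$.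

Let $\tilde\kappa$ be a closed smooth form on $T$ representing $\kappa_q$. Then $\tilde\kappa|_U-\Theta_q=d\gamma$ with $\gamma$ smooth on $U$. Since $\beta_0$ is closed with compact support in $U$, Stokes gives $\int_Ud\gamma\wedge\beta_0=0$. Hence
$$\int_T\kappa_q\cup[\beta]=\int_T\tilde\kappa\wedge\beta_0=\int_U\Theta_q\wedge\beta_0 .$$

It remains to see that $\int_U\Theta_q\wedge d(\chi\eta)=0$. Let $\rho_\delta$ be $0$ for $|x|\le\delta$ and $1$ for $|x|\ge2\delta$ near each $p\in S$, with $0\le\rho_\delta\le1$ and $|d\rho_\delta|\le C/\delta$. The form $\rho_\delta\Theta_q\wedge\chi\eta$ has compact support in $U$, and $\Theta_q$ is closed of even degree. So, by Stokes,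
$$\left|\int\rho_\delta\,\Theta_q\wedge d(\chi\eta)\right|=\left|\int d\rho_\delta\wedge\Theta_q\wedge\chi\eta\right|\le\frac C\delta\cdot C\delta\int_{\delta\le|x|\le2\delta}C(1+|R|^2)\longrightarrow0\quad(\delta\to0).$$
The form $\Theta_q\wedge d(\chi\eta)$ is integrable, so by dominated convergence the left side tends to $\left|\int_U\Theta_q\wedge d(\chi\eta)\right|$. This proves (3).

**Step 4: $\kappa_1=\kappa_2=0$ and $\mu=0$.** If $\beta$ has type $(a,b)\neq(n-q,n-q)$ with $a+b=2n-2q$, then $\Theta_q\wedge\beta=0$ for reasons of type. By (3), $\kappa_q$ pairs to $0$ with all such constant $\beta$. Constant forms represent all cohomology of $T$, so by Poincaré duality $\kappa_q\in H^{q,q}(T)$. As $\kappa_q$ is rational and $0<q<n$, (H) gives $\kappa_q=0$. Now (3) with $q=1$ and $\beta=\omega^{n-1}/(n-1)!$ gives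
$$0=\int_U\tfrac{i}{2\pi}\operatorname{tr}(\Lambda_\omega R)\,\frac{\omega^n}{n!}=\frac{\mu r}{2\pi}\int_T\frac{\omega^n}{n!},$$
so $\mu=0$ and $\Lambda_\omega R=0$.

**Step 5: $R=0$.** In a unitary frame write $R=\sum_{a,b}R_{ab}\,dz_a\wedge d\bar z_b$ with matrices $R_{ab}$. Since $R$ is skew-Hermitian, $R_{ab}^\dagger=R_{ba}$. Since $\Lambda_\omega R=-i\sum_aR_{aa}$, Step 4 gives $\sum_aR_{aa}=0$. We have
$$\frac{\omega^{n-2}}{(n-2)!}=i^{n-2}\sum_{a<b}\ \prod_{c\ne a,b}dz_c\wedge d\bar z_c,\qquad\frac{\omega^n}{n!}=i^n\prod_cdz_c\wedge d\bar z_c .$$
So only the coefficients of $dz_a\wedge d\bar z_a\wedge dz_b\wedge d\bar z_b$, $a<b$, in $\operatorname{tr}(R\wedge R)$ matter. The products of $R_{aa}$ and $R_{bb}$ contribute $2\operatorname{tr}(R_{aa}R_{bb})$. The products of $R_{ab}$ and $R_{ba}$ contribute $-2\operatorname{tr}(R_{ab}R_{ba})$, because $dz_a\wedge d\bar z_b\wedge dz_b\wedge d\bar z_a=-dz_a\wedge d\bar z_a\wedge dz_b\wedge d\bar z_b$. Summing over $a<b$, and noting that the expression $\operatorname{tr}(R_{aa}R_{bb}-R_{ab}R_{ba})$ is symmetric in $a,b$ and zero for $a=b$, we get, as $i^{n-2}=-i^n$,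
$$\operatorname{tr}(R\wedge R)\wedge\frac{\omega^{n-2}}{(n-2)!}=-\Big[\operatorname{tr}\Big(\sum_aR_{aa}\Big)^2-\sum_{a,b}\operatorname{tr}(R_{ab}R_{ab}^\dagger)\Big]\frac{\omega^n}{n!}=\Big(\sum_{a,b}\operatorname{tr}(R_{ab}R_{ab}^\dagger)\Big)\frac{\omega^n}{n!}. \tag{4}$$
By (3) with $q=2$, $\beta=\omega^{n-2}$, and $\kappa_2=0$, the integral of the left side over $U$ is $0$. The right side is nonnegative and vanishes only where $R=0$. Hence $R=0$.

**Step 6: $F_1$ is a unitary flat line bundle.** By Step 5, $F_1|_U$ is a unitary flat bundle; its local parallel frames are holomorphic. As $S$ is finite and $2n\ge3$, $\pi_1(U)=\pi_1(T)=\Lambda$. The holonomy representation of $\Lambda$ defines a unitary flat bundle $W$ on $T$ with $W|_U\cong F_1|_U$ holomorphically. Both sheaves are reflexive, so $F_1\cong W$. As $\Lambda$ is abelian, the holonomy consists of commuting unitary matrices, which are simultaneously diagonalizable. So $W$ is a direct sum of unitary flat line bundles. A summand is a coherent subsheaf of $F$ of rank $1$, so $r=1$ by minimality, and $F_1$ is a unitary flat line bundle. $\square$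

## 8. Filtrations by flat line bundles, and sections with a zero

**Lemma 4.** Every reflexive sheaf $F\ne0$ on $T$ is locally free and has a filtration by subbundles $0=F_0\subset\dots\subset F_r=F$ with all $F_i/F_{i-1}$ unitary flat line bundles.

**Proof.** We use induction on $r=\operatorname{rank}F$. Let $L\subset F$ be as in Lemma 3. Then $Q=F/L$ is torsion-free of rank $r-1$. If $r=1$, then $Q=0$ and we are done. Let $r>1$.

**Step 1: off a finite set, $F$ is an extension of bundles.** By induction $Q^{**}$ is a vector bundle with a filtration as claimed. The set $S'=\operatorname{supp}(Q^{**}/Q)$ is a proper analytic subset, hence finite. On $U'=T\setminus S'$ we have $Q=Q^{**}$, so $F|_{U'}$ is an extension of $Q^{**}$ by $L$. Its class lies in $H^1(U',W)$, where $W=\mathcal Hom(Q^{**},L)$ is a vector bundle on $T$.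

**Step 2: a vanishing statement.** We need that $H^1(\Delta\setminus\{0\},\mathcal O)=0$ for a polydisc $\Delta\subset\mathbb C^n$ centered at $0$, $n\ge3$. Cover $\Delta\setminus\{0\}$ by $U_i=\{z_i\ne0\}$, $1\le i\le n$. All finite intersections are products of discs and punctured discs, hence Stein, so $H^1$ is computed by Čech cocycles $f_{ij}\in\mathcal O(U_i\cap U_j)$ with $f_{ji}=-f_{ij}$ and $f_{jk}-f_{ik}+f_{ij}=0$. Expand in Laurent series, and for a monomial $z^\alpha$ let $N(\alpha)=\{i:\alpha_i<0\}$. It can occur in $f_{ij}$ only if $N(\alpha)\subset\{i,j\}$. Write $f_{ij}^N$ for the part of $f_{ij}$ with $N(\alpha)=N$.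

* For $N=\{a,b\}$, choose $k\ne a,b$, which is possible as $n\ge3$. In $f_{bk}-f_{ak}+f_{ab}=0$ the first two terms have no part of type $N$, so $f_{ab}^N=0$.
* For $N=\{a\}$ and $j,k\neq a$ distinct, the relation $f_{jk}-f_{ak}+f_{aj}=0$ shows $f_{aj}^{\{a\}}=f_{ak}^{\{a\}}$. Call this common part $p_a$. Its only negative exponents are those of $z_a$. Since it converges absolutely where $z_a\ne0$ and $z_j\neq 0$, it converges also for $z_j=0$, so $p_a\in\mathcal O(U_a)$.
* For $N=\varnothing$ the parts $f_{ij}^\varnothing$ are holomorphic on $\Delta$ and form a cocycle, so $f_{ij}^\varnothing=f_{1j}^\varnothing-f_{1i}^\varnothing$.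

Put $g_i=f_{1i}^\varnothing-p_i\in\mathcal O(U_i)$. Then $g_j-g_i=f^\varnothing_{ij}+p_i-p_j=f_{ij}^\varnothing+f_{ij}^{\{i\}}+f_{ij}^{\{j\}}=f_{ij}$, where we used $p_j=f_{ji}^{\{j\}}=-f_{ij}^{\{j\}}$. So every cocycle is a coboundary.

**Step 3: the extension class extends to $T$.** Let $B$ be a union of small disjoint polydiscs about the points of $S'$ on which $W$ is trivial. By Step 2, $H^1(B\cap U',W)=0$. The Mayer–Vietoris sequence
$$H^1(T,W)\to H^1(U',W)\oplus H^1(B,W)\to H^1(B\cap U',W)=0$$
shows that $H^1(T,W)\to H^1(U',W)$ is surjective. Hence there is an extension $\tilde F$ of $Q^{**}$ by $L$ on $T$, a vector bundle, with $\tilde F|_{U'}\cong F|_{U'}$.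

**Step 4: conclusion.** $F$ and $\tilde F$ are reflexive and isomorphic off a finite set, so $F\cong\tilde F$. In particular $F$ is locally free. The subbundle $L$ together with the preimages in $\tilde F$ of the filtration of $Q^{**}$ is the required filtration. $\square$

**Lemma 5.** A holomorphic section of a holomorphic vector bundle $F$ on $T$ that vanishes at one point vanishes identically.

**Proof.** We may assume $F\neq0$. Take the filtration of Lemma 4. Suppose the section $f$ is not identically $0$, and let $i$ be minimal with $f\in H^0(T,F_i)$. Its image $\bar f$ in $F_i/F_{i-1}$ is a section $\not\equiv0$ of a unitary flat line bundle. In local holomorphic frames of norm $1$ it is given by a holomorphic function, so $|\bar f|^2$ is plurisubharmonic on $T$. As $T$ is compact and connected, $|\bar f|$ is constant, and the constant is not $0$. So $\bar f$ has no zeros, and hence $f$ has no zeros. $\square$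

## 9. Every spray on $T\setminus A$ is trivial

**Proof of Theorem A(3).** Let $s:E\to Y=T\setminus A$ be a spray with projection $\pi$. If $E$ has rank $0$, then $s=\pi$ because $s(0_y)=y$. Assume that the rank $k$ is positive.

**Step 1: $E$ extends to a vector bundle on $T$.** This removes the first difficulty of Section 4. We use a theorem of Siu ("Extending coherent analytic sheaves", Ann. of Math. 90 (1969) 108–143; also Trautmann, Frisch–Guenot): a holomorphic vector bundle on a punctured ball in $\mathbb C^n$, $n\ge3$, extends to a coherent sheaf on the ball. Choose disjoint balls $B_a$ about the points $a\in A$. Each $E|_{B_a\setminus\{a\}}$ extends to a coherent sheaf on $B_a$. These sheaves glue with $E$ along $B_a\setminus\{a\}$ to a coherent sheaf on $T$. Its double dual is reflexive and restricts to $E$ on $Y$. By Lemma 4 it is a vector bundle $\bar E\to T$ with $\bar E|_Y=E$.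

**Step 2: the displacement extends.** Let $\sigma:E\to\mathbb C^n$ be the displacement (1). The set $\bar E\setminus E=\bigcup_{a\in A}\bar E_a$ is analytic of codimension $n\ge2$ in $\bar E$, so $\sigma$ extends to a holomorphic map $\sigma:\bar E\to\mathbb C^n$, and by continuity $\sigma(0_y)=0$ for all $y\in T$. Expanding along the fibers,
$$\sigma=\sum_{j\ge1}\sigma_j,\qquad\sigma_j\in H^0(T,S^j\bar E^*)\otimes\mathbb C^n. \tag{5}$$

**Step 3: $\sigma$ vanishes on $\bar E_a$ for $a\in A$.** This is the argument of Section 4 with the constant $c(v)$ replaced by the implicit function theorem. Fix $a\in A$ and a small ball $B\subset\mathbb C^n$ about $0$ that embeds in $T$ by $x\mapsto a+x$ with $(a+B)\cap A=\{a\}$ and such that $\bar E$ is trivial over $a+B$ with fiber $\mathbb C^k$. Put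
$$G(x,v)=x+\sigma(a+x,v)\qquad\text{on }B\times\mathbb C^k .$$
Then $G(0,0)=0$. Since $\sigma(a+x,0)=0$ for all $x\in B$, we have $\partial_xG(0,0)=\mathrm{Id}$. So there is a holomorphic map $v\mapsto x(v)\in B$ for $v$ near $0$ with $x(0)=0$ and $G(x(v),v)=0$. If $x(v)\ne0$ for some such $v$, then $y=a+x(v)$ lies in $Y$ and
$$s(y,v)=a+x(v)+\sigma(a+x(v),v)=a+G(x(v),v)=a\notin Y,$$
a contradiction. Hence $x(v)=0$ for all small $v$, which means $\sigma(a,v)=G(0,v)=0$ for small $v$. By the identity theorem $\sigma(a,v)=0$ for all $v\in\bar E_a$.

**Step 4: conclusion.** By Step 3 every $\sigma_j$ in (5) vanishes at $a$. Here $A\ne\varnothing$ is used. Lemma 5, applied to $S^j\bar E^*$ and each of the $n$ components of $\sigma_j$, gives $\sigma_j\equiv0$ for all $j$. So $\sigma\equiv0$ and $s=\pi$. A trivial spray has zero fiber differentials at the points $0_y$, so it is not dominating, as $\dim Y>0$. Hence $Y$ is not elliptic. For the same reason no finite family of sprays on $Y$ is jointly dominating, that is, $Y$ is not subelliptic. $\square$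

With parts (1) and (2) this proves Theorem A: for $T$ satisfying (H), the universal covering $Y'=\mathbb C^n\setminus X$ is elliptic and $Y=T\setminus A$ is not.

## 10. Cyclic deck groups, finite coverings, curves and Stein manifolds

**Proof of Theorem B(1).** We pass from $Y'$ to $Y$ through a chain of coverings with group $\mathbb Z$. Let $T$ satisfy (H) and let $Y,Y'$ be as in Theorem A. Let $\lambda_1,\dots,\lambda_{2n}$ be a basis of $\Lambda$, $\Lambda_k=\langle\lambda_1,\dots,\lambda_k\rangle$, and $Y_k=Y'/\Lambda_k$. Then $Y_0=Y'$ is elliptic and $Y_{2n}=Y$ is not. Let $k$ be maximal with $Y_k$ elliptic, so $k<2n$. Then $Y_k\to Y_{k+1}$ is a Galois covering with group $\Lambda_{k+1}/\Lambda_k\cong\mathbb Z$, the manifold $Y_k$ is elliptic, and $Y_{k+1}$ is not. $\square$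

**Proof of Theorem B(2).**

**Finite coverings.** Since $\pi_1(Y)=\Lambda$, a finite connected covering of $Y$ corresponds to a finite-index subgroup $\Lambda'\subset\Lambda$. It is $T'\setminus A'$ with $T'=\mathbb C^n/\Lambda'$ and $A'$ the preimage of $A$, finite and nonempty. Pullback along $T'\to T$ identifies $H^\bullet(T,\mathbb Q)$ with $H^\bullet(T',\mathbb Q)$ and, being the identity on constant forms, respects types. So $T'$ satisfies (H), and Theorem A(3) applies to $T'\setminus A'$.

**Equivariant sprays.** Let $s':E'\to Y'$ be a $\Lambda$-equivariant spray with projection $\pi'$. It descends to a spray $E'/\Lambda\to Y$, which is trivial by Theorem A(3). So $s'$ and $\pi'$ have the same composition with $Y'\to Y$. They agree on the zero section, and $E'$ is connected, so $s'=\pi'$ by uniqueness of lifts.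

**The punctures.** If $A=\varnothing$, then $T\setminus A=T$ is elliptic by Example 1. If $A\neq\varnothing$ is finite, $T\setminus A$ is not elliptic by Theorem A(3). $\square$

**Proof of Theorem B(3).**

**The case $\dim Y=1$.** Let $Y'$ be elliptic. Take a point of $Y'$ and a vector in the fiber over it that is not killed by the fiber differential of the dominating spray. On the complex line spanned by this vector, the spray is a nonconstant holomorphic map $\mathbb C\to Y'$. Its composition with $Y'\to Y$ is nonconstant and lifts to the universal covering of $Y$. By Liouville, that covering is not the disc, so by uniformization it is $\mathbb P^1$ or $\mathbb C$. Hence $Y$ is $\mathbb P^1$, $\mathbb C$, $\mathbb C^*$ or a torus. Each of these is homogeneous under a complex Lie group $H$. The map $Y\times\operatorname{Lie}(H)\to Y$, $(y,v)\mapsto\exp(v)y$, is a spray, and it is dominating because the orbit maps $H\to Y$ are submersions. So $Y$ is elliptic.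

**The case $Y$ Stein.** Three known facts are used. Elliptic manifolds are Oka (Gromov, J. Amer. Math. Soc. 2 (1989)). If $Y'\to Y$ is a holomorphic covering and $Y'$ is Oka, then $Y$ is Oka. Every Stein Oka manifold is elliptic. For the last two see Forstnerič, *Stein Manifolds and Holomorphic Mappings*, 2nd ed., Ch. 5. Therefore
$$Y'\text{ elliptic}\ \Rightarrow\ Y'\text{ Oka}\ \Rightarrow\ Y\text{ Oka}\ \Rightarrow\ Y\text{ elliptic},$$
where the last implication uses that $Y$ is Stein. $\square$
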